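# Chains along which $k$ weighted hypergraphs stay balanced

## 1. Two hypergraphs and a sign argument

Write $[n]=\{1,\dots,n\}$, let $S^{(r)}$ be the family of $r$-element subsets of a finite set $S$, and let $\mathbb R^+$ be the set of nonnegative reals.

**Definition.** Let $n\ge r\ge 1$. A weighted $r$-uniform hypergraph on $[n]$ is a function $w:[n]^{(r)}\to\mathbb R^+$ with $\sum_{R}w(R)=1$. For $S\subset[n]$ put $w^*(S)=\sum_{R\in S^{(r)}}w(R)$, the weight that lies inside $S$. In particular $w^*(S)=0$ if $|S|<r$.

For example, let $w\equiv 1/15$ on the pairs of $[6]$. Then $w^*(S)=\binom{|S|}{2}/15$, and deleting one vertex leaves $w^*([6]\setminus\{j\})=10/15=1-\frac13$.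

We are given $k\ge2$ weighted hypergraphs $w_1,\dots,w_k$ on $[n]$, all $r$-uniform with the same $r$, and a number $c\in(0,1/2)$ such that
$$w_i^*([n]\setminus\{j\})\ge 1-c\qquad\text{for all } i\in[k],\ j\in[n].$$
Equivalently $\sum_{R\ni j}w_i(R)\le c$: no vertex carries more than $c$ of the weight of any $w_i$. We want to order the vertices so that, as the set grows one vertex at a time, the $k$ hypergraphs see almost the same weight at every moment. The question, posed in Tung H. Nguyen, "Growing balanced covering sets", arXiv:2102.10862 (2021), is whether there is a function $f:\mathbb N\to\mathbb R^+$, depending on $k$ only (not on $n$, $r$, $c$ or the $w_i$), such that there is always a chain $\emptyset\subsetneq S_1\subsetneq\dots\subsetneq S_n=[n]$ with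
$$|w_{i_1}^*(S_j)-w_{i_2}^*(S_j)|\le f(k)\,c\qquad\text{for all } i_1,i_2\in[k],\ j\in[n].$$
In such a chain $|S_j|=j$. So we may build it from the top: start with $[n]$ and delete one vertex at a time.

**The case $k=2$: one may take $f(2)=1$.** Put $g(S)=w_1^*(S)-w_2^*(S)$. Then $g([n])=0$. We delete vertices one at a time and keep $|g(S)|\le c$. For $j\in S$ the change is
$$g(S)-g(S\setminus\{j\})=\sum_{j\in R\subset S}\bigl(w_1(R)-w_2(R)\bigr)\in[-c,c],$$
because both sums $\sum_{j\in R\subset S}w_i(R)$ lie in $[0,c]$. Summing over $j\in S$ counts every $R\subset S$ exactly $r$ times, so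
$$\sum_{j\in S}\bigl(g(S)-g(S\setminus\{j\})\bigr)=r\,g(S).$$
If $0<g(S)\le c$, some summand is positive, so it lies in $(0,c]$. Deleting that $j$ gives $-c<g(S\setminus\{j\})<g(S)\le c$. If $-c\le g(S)<0$, argue symmetrically. If $g(S)=0$, delete any $j$. $\square$

The constant $1$ cannot be lowered. Take $r=1$, $n=2M$ with $M\ge3$, $c=1/M$, let $w_1$ be uniform on $\{1,\dots,M\}$ and $w_2$ uniform on $\{M+1,\dots,2M\}$. In every chain $S_1$ is a single vertex, and $|w_1^*(S_1)-w_2^*(S_1)|=1/M=c$.

The proof used two things. One is the counting identity, which says that the average change points toward zero. The other is that on a line, a step of size at most $c$ toward zero from a point of $[-c,c]$ stays in $[-c,c]$. For $k\ge3$ the identity survives. What happens to the second fact?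

## 2. Difference vectors in dimension $k-1$

To treat $k$ hypergraphs at once we put the values $w_1^*(S),\dots,w_k^*(S)$ in one vector and forget their common part. This leads to hypergraphs with vector weights.

**Definition.** Let $E$ be a real normed space of dimension $d\ge1$ and let $u:[n]^{(r)}\to E$. For $S\subset[n]$ and distinct $a,b\in S$ put
$$u^*(S)=\sum_{R\in S^{(r)}}u(R),\qquad v_a(S)=u^*(S)-u^*(S\setminus\{a\})=\sum_{a\in R\subset S}u(R),$$
$$v_{ab}(S)=\sum_{a,b\in R\subset S}u(R),\qquad D_{ab}(S)=\sum_{a,b\in R\subset S}\|u(R)\|,$$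
$$c_1=\max_{a\in S\subset[n]}\|v_a(S)\|,\qquad c_2=\max_a\sum_{R\ni a}\|u(R)\|.$$

So $v_a(S)$ is what we lose when we delete $a$ from $S$, and $D_{ab}(S)$ measures how strongly $a$ and $b$ interact inside $S$.

**Running example.** Let $E=\mathbb R$, $n=3$, $r=2$, $u(12)=1$, $u(13)=-1$, $u(23)=0$. In $S=[3]$ we get $u^*=0$, $(v_1,v_2,v_3)=(0,1,-1)$, $D_{12}=D_{13}=1$, $D_{23}=0$. In $S=\{1,3\}$ we get $u^*=-1$, $v_1=v_3=-1$, $D_{13}=1$. Here $c_1=1$ and $c_2=2$ (vertex $1$).

**Theorem A.** If $\sum_Ru(R)=0$, there is a chain $\emptyset\subsetneq S_1\subsetneq\dots\subsetneq S_n=[n]$ with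
$$\|u^*(S_j)\|\le(2d+1)c_1+\left(1-\tfrac1r\right)d\,c_2\qquad\text{for all }j.$$

**Theorem B.** The answer to the question is yes: in its setting there is a chain with
$$|w_{i_1}^*(S_j)-w_{i_2}^*(S_j)|\le\left(2k-1+\left(1-\tfrac1r\right)k(k-1)\right)c\le(k^2+k-1)\,c$$
for all $i_1,i_2\in[k]$ and $j\in[n]$. In particular $f(k)=k^2+k-1$ is admissible for all $k\ge2$, hence so is $k^2+k$. The hypothesis $c<1/2$ is not needed.

**Theorem C.** Let $f^*(k)$ be the least admissible value of $f(k)$.

1. $f^*(2)=1$.
2. $f^*(k)\ge\frac14\sqrt{k/2}$ for $k\ge8$, so $f$ cannot be bounded.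
3. The linear order in $d$ in Theorem A is optimal for general norms: for $r=1$ and $E=\ell_1^d$ there are examples with $c_1=c_2=1$ in which every chain has some $\|u^*(S_j)\|\ge\lfloor d/2\rfloor$.
4. The common uniformity is essential: if $w_1$ is $1$-uniform and $w_2$ is $2$-uniform, no bound of the form $f\cdot c$ holds.

A least value exists. For one instance, the admissible values form a closed half-line, because there are finitely many chains. The admissible $f(k)$ are the intersection of these half-lines, which is nonempty by Theorem B. Part 1 was proved in Section 1; parts 2 to 4 are proved in Section 8.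

**Theorem A implies Theorem B.** Let $E=\mathbb R^k/\langle(1,\dots,1)\rangle$, so $d=k-1\ge1$, with $\|[x]\|=\max_ix_i-\min_ix_i$. This does not change when a constant vector is added to $x$, it vanishes only on constant vectors, and it satisfies the triangle inequality, so it is a norm on $E$. Let $u(R)=[(w_1(R),\dots,w_k(R))]$. Then:

- $\sum_Ru(R)=[(1,\dots,1)]=0$.
- $\|u^*(S)\|=\max_{i_1,i_2}|w_{i_1}^*(S)-w_{i_2}^*(S)|$, the quantity we want to bound.
- $v_a(S)$ is the class of the vector with entries $\sum_{a\in R\subset S}w_i(R)\in[0,c]$, so $c_1\le c$.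
- $\|u(R)\|\le\max_iw_i(R)\le\sum_iw_i(R)$, so $\sum_{R\ni a}\|u(R)\|\le\sum_i\sum_{R\ni a}w_i(R)\le kc$, that is, $c_2\le kc$.

Theorem A gives the bound $(2(k-1)+1)c+(1-\frac1r)(k-1)kc$, which is the first bound in Theorem B. Since $1-\frac1r\le1$, it is at most $(2k-1+k^2-k)c=(k^2+k-1)c$. $\square$

**Where the sign argument stops.** In dimension $2$ the invariant "$\|u^*(S)\|\le c_1$" no longer passes from one step to the next. Take $r=1$, $E=\mathbb R^2$ with the Euclidean norm, and the five vectors
$$u_1=u_2=\left(\tfrac14,\tfrac34\right),\qquad u_3=u_4=\left(\tfrac14,-\tfrac34\right),\qquad u_5=(-1,0).$$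
Their sum is $0$ and $c_1=1$. Delete $5$: then $u^*(\{1,2,3,4\})=(1,0)$ has norm $1$. Deleting any further vertex leaves $(\frac34,\pm\frac34)$, of norm $\sqrt{9/8}>1$. On average the changes point toward zero, but every single one has a large sideways component. So we need a finer invariant than a bound on $\|u^*(S)\|$.

## 3. Uniformity one: linear dependencies

For $r=1$ we have vectors $u_1,\dots,u_n$ with sum $0$ and norms at most $c_1$, and $v_a(S)=u_a$ does not depend on $S$. The following argument, a form of Steinitz's lemma, gives a chain with $\|u^*(S_j)\|\le d\,c_1$.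

If $|S|\le d$, this bound holds trivially. So we descend from $[n]$ to size $d$, assuming $n>d$, and carry with each set $S$ a vector $\lambda\in[0,1]^S$ such that
$$\sum_{j\in S}\lambda_j=|S|-d,\qquad\sum_{j\in S}\lambda_ju_j=0.$$
On $[n]$ take $\lambda\equiv(n-d)/n$. Suppose $|S|=m>d$ and $\lambda$ is given. The polytope of all $\mu\in[0,1]^S$ with $\sum\mu_j=m-d-1$ and $\sum\mu_ju_j=0$ is nonempty, since it contains $\frac{m-d-1}{m-d}\lambda$. Take an extreme point $\mu$. At most $d+1$ of its coordinates lie strictly between $0$ and $1$; otherwise we could perturb these coordinates in both directions within the $d+1$ linear equations. If no coordinate were $0$, at least $m-d-1$ coordinates would be $1$ and all others positive. Since $m>m-d-1$, the sum would then exceed $m-d-1$, a contradiction: if exactly $m-d-1$ coordinates are $1$, the others add something positive, and if more are $1$, the sum is already too large. So $\mu_{j_0}=0$ for some $j_0$; delete $j_0$ and keep the restriction of $\mu$. Finally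
$$\|u^*(S)\|=\Bigl\|\sum_{j\in S}(1-\lambda_j)u_j\Bigr\|\le c_1\sum_{j\in S}(1-\lambda_j)=d\,c_1.\qquad\square$$

**Where this stops for $r\ge2$.** Replace $u_j$ by $v_j(S)$. The relation $\sum\lambda_jv_j(S)=0$ does not survive the deletion, because the $v_j$ themselves change. In the running example $\lambda=(1,0,0)$ satisfies $\sum\lambda_j=1$ and $\sum\lambda_jv_j([3])=v_1([3])=0$, and it has a coordinate $0$ at vertex $2$. After deleting $2$ we have $v_1(\{1,3\})=-1$, so the restricted sum is $-1$. Such an error appears at each deletion, and there are $n$ deletions.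

How large is it? For distinct $j,j_0\in S$ and $S'=S\setminus\{j_0\}$ we have $v_j(S')=v_j(S)-v_{jj_0}(S)$. Put $y=1-\lambda$, so deleting a vertex with $\lambda_{j_0}=0$ means deleting one with $y_{j_0}=1$. When $r=1$, the relation reads $u^*(S)-\sum y_ju_j=0$. For general $r$ there are two candidates to carry along. The sum $\sum(1-y_j)v_j(S)$ equals $ru^*(S)-\sum y_jv_j(S)$ and changes by
$$-r\,v_{j_0}(S)+v_{j_0}(S)+\sum_{j\in S'}y_jv_{jj_0}(S)=-(r-1)v_{j_0}(S)+\sum_{j\in S'}y_jv_{jj_0}(S).$$
The other candidate, $u^*(S)-\sum y_jv_j(S)$, changes only by $\sum_{j\in S'}y_jv_{jj_0}(S)$. We choose the second and keep the support of $y$ small. What remains is an error of norm at most $\sum_{j\in S'}y_jD_{jj_0}(S)$ at each deletion. The way past this obstacle is to pay for it in advance.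

## 4. A potential that pays for future errors

We record the elementary identities. Counting each $R\subset S$ once for each of its elements, or of its other elements, gives
$$\sum_{a\in S}v_a(S)=r\,u^*(S), \tag{1}$$
$$\sum_{b\in S\setminus\{a\}}D_{ab}(S)=(r-1)\sum_{a\in R\subset S}\|u(R)\|\le(r-1)c_2. \tag{2}$$
For $S'=S\setminus\{j_0\}$ and distinct $a,b,j\in S'$,
$$v_j(S')=v_j(S)-v_{jj_0}(S),\qquad\|v_{jj_0}(S)\|\le D_{jj_0}(S),\qquad D_{ab}(S')\le D_{ab}(S). \tag{3}$$

**Definition.** For $y\in[0,1]^S$ let $\operatorname{supp}y=\{j:y_j>0\}$ and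
$$\beta_S(y)=\sum_{j\in S}y_jv_j(S),\qquad q_S(y)=\sum_{\{a,b\}\subset S}D_{ab}(S)\min(y_a,y_b),$$
$$\Psi_S(y)=\|u^*(S)-\beta_S(y)\|+q_S(y).$$
The set $S$ is $t$-good if some $y\in[0,1]^S$ satisfies $|\operatorname{supp}y|\le d$ and $\Psi_S(y)\le t$.

The map $\beta_S$ extends linearly to $\mathbb R^S$. The function $q_S$ is nonnegative, continuous and concave, since each $\min(y_a,y_b)$ is concave and $D_{ab}\ge0$. Think of $y_j$ as the fraction of $j$ already deleted: $\beta_S(y)$ is the change we have committed to, and $q_S(y)$ is a reserve for the interactions among committed vertices.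

In the running example with $S=\{1,3\}$ we have $\Psi_S(y)=|-1+y_1+y_3|+\min(y_1,y_3)$. The choice $y_1=0,y_3=1$ has support of size $1=d$ and $\Psi_S(y)=0$. So $S$ is $0$-good although $u^*(S)=-1$.

A good set has small $u^*$: if $y$ witnesses that $S$ is $t$-good, then
$$\|u^*(S)\|\le\Psi_S(y)+\|\beta_S(y)\|\le t+d\,c_1.$$

The first lemma says that the reserve covers the error exactly when a fully committed vertex is deleted.

**Lemma 1 (removal).** If $z\in[0,1]^S$, $z_{j_0}=1$ and $|\operatorname{supp}z|\le d+1$, then $S'=S\setminus\{j_0\}$ is $\Psi_S(z)$-good.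

**Proof.** Let $y'$ be the restriction of $z$ to $S'$; its support has at most $d$ elements. By (3),
$$\beta_{S'}(y')=\sum_{j\in S'}z_j\bigl(v_j(S)-v_{jj_0}(S)\bigr)=\beta_S(z)-v_{j_0}(S)-\sum_{j\in S'}z_jv_{jj_0}(S),$$
and $u^*(S')=u^*(S)-v_{j_0}(S)$. Hence $u^*(S')-\beta_{S'}(y')=u^*(S)-\beta_S(z)+\sum_{j\in S'}z_jv_{jj_0}(S)$, and
$$\|u^*(S')-\beta_{S'}(y')\|\le\|u^*(S)-\beta_S(z)\|+\sum_{j\in S'}z_jD_{jj_0}(S).$$
On the other hand, the pairs $\{j,j_0\}$ leave the reserve and the other coefficients do not grow:
$$q_{S'}(y')\le q_S(z)-\sum_{j\in S'}D_{jj_0}(S)\min(z_j,1)=q_S(z)-\sum_{j\in S'}z_jD_{jj_0}(S).$$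
Adding gives $\Psi_{S'}(y')\le\Psi_S(z)$. $\square$

The second lemma keeps supports small. Call $F\subset S$ independent if the family $(v_j(S))_{j\in F}$ is linearly independent. Subsets of independent sets are independent, and an independent set has at most $d$ elements.

**Lemma 2 (reduction).** For $z\in[0,1]^S$ there is $z'\in[0,1]^S$ with $\operatorname{supp}z'\subset\operatorname{supp}z$, $\beta_S(z')=\beta_S(z)$ and $q_S(z')\le q_S(z)$ such that $z'$ has a coordinate equal to $1$ or $\operatorname{supp}z'$ is independent.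

**Proof.** If $z$ has a coordinate $1$ or independent support, take $z'=z$. Otherwise choose $0\ne\xi\in\mathbb R^S$ that vanishes off $\operatorname{supp}z$ with $\beta_S(\xi)=0$. The coordinates of $z$ on its support lie in $(0,1)$, so $\{s:z+s\xi\in[0,1]^S\}$ is an interval $[s_-,s_+]$ with $s_-<0<s_+$. A concave function on an interval is, at an interior point, at least the smaller of its two end values. Hence at one end $q_S\le q_S(z)$. There, some coordinate in $\operatorname{supp}z$ has become $0$ or $1$, so we have a coordinate $1$ or a strictly smaller support. In the second case repeat. This stops, because the empty support is independent. $\square$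

This is where the concavity of $q_S$ is used: a reserve built from a convex function would not allow it.

Put
$$T=d\,c_1+\left(1-\tfrac1r\right)d\,c_2.$$

**Proposition 3.** Let $S\ne\emptyset$ be $t$-good with $t\ge T+c_1$, and let $\eta>0$. Then there is $j_0\in S$ such that $S\setminus\{j_0\}$ is $(t+\eta)$-good.

**Proposition 3 implies Theorem A.** The set $[n]$ is $0$-good, with $y=0$, because $u^*([n])=0$. So it is $(T+c_1)$-good. Applying Proposition 3 repeatedly, starting with $t=T+c_1$, gives a chain all of whose members are $(T+c_1+n\eta)$-good, hence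
$$\|u^*(S_j)\|\le T+c_1+n\eta+d\,c_1\qquad\text{for all }j.$$
There are finitely many chains, so one chain works for a sequence of values $\eta\to0$. It satisfies $\|u^*(S_j)\|\le T+(d+1)c_1=(2d+1)c_1+(1-\frac1r)d\,c_2$. $\square$

It remains to prove Proposition 3, which takes the next three sections.

## 5. A generic segment and a minimal residual

Fix $S$, $t$, $\eta$ as in Proposition 3. Write $m=|S|$, $g=u^*(S)$, $v_j=v_j(S)$, $D_{ab}=D_{ab}(S)$, and drop the index $S$ from $\beta,q,\Psi$.

**Step 1: dispose of small $g$.** Suppose $\|g\|\le T$. Take any $j_0\in S$ and $y'=0$. Then $\Psi_{S\setminus\{j_0\}}(0)=\|g-v_{j_0}\|\le T+c_1\le t$, and we are done. From now on $\|g\|>T$.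

If $y\in[0,1]^S$ has $|\operatorname{supp}y|\le d$, then $\|\beta(y)\|\le d\,c_1$. Therefore
$$\|g-\beta(y)\|>T-d\,c_1=\left(1-\tfrac1r\right)d\,c_2\ge0\qquad\text{whenever }|\operatorname{supp}y|\le d. \tag{4}$$
So a small support can never bring the residual $g-\beta(y)$ to zero, and it keeps the residual large enough to pay for something. Let $V=\operatorname{span}\{v_j:j\in S\}$ and $d'=\dim V\le d$. By (1), $g=\frac1r\sum_jv_j\in V$. Since $g\ne0$, $d'\ge1$. Also $\|g\|\le mc_1/r$. If $m\le d'$, this would give $\|g\|\le d\,c_1\le T$; hence $m>d'$.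

The plan is to increase $y$ so that the residual shrinks along a line while $\Psi$ does not grow, until some coordinate reaches $1$; then Lemma 1 applies. Every move will add one or two new vertices to an independent support, and Lemma 2 then cuts the support back. To keep the supports from becoming too small, we choose the line generically.

**Step 2: choose a generic starting point.** Let $y$ witness that $S$ is $t$-good, and apply Lemma 2 to it; $\Psi$ does not increase and the support does not grow. If a coordinate $1$ appears, Lemma 1 shows that some $S\setminus\{j_0\}$ is $t$-good, and we are done. So assume $y\in[0,1)^S$ and $F_0=\operatorname{supp}y$ is independent. Extend $F_0$ to $B_0\subset S$ such that $(v_j)_{j\in B_0}$ is a basis of $V$.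

Consider the $y^0$ near $y$ with support exactly $B_0$ and values in $(0,1)$ there. By continuity of $\Psi$, $\Psi(y^0)\le t+\eta$ if $y^0$ is close enough to $y$. These $y^0$ form a nonempty open subset of $\mathbb R^{B_0}$, and $\beta$ maps $\mathbb R^{B_0}$ isomorphically onto $V$. So the points $\beta_0=\beta(y^0)$ fill a nonempty open subset of $V$. Finitely many proper subspaces cannot cover an open set. Hence we can choose $y^0$ such that $\beta_0$ lies in none of the spaces

- $\operatorname{span}\{v_j:j\in F\}$ with $F$ independent and $|F|\le d'-1$;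
- $\operatorname{span}(\{g\}\cup\{v_j:j\in F\})$ with $F$ independent and $|F|\le d'-2$.

All of these have dimension at most $d'-1$. Put $t_0=\Psi(y^0)\le t+\eta$ and $\varepsilon_0=g-\beta_0$, which is nonzero by (4).

**Step 3: minimize the residual on the segment from $g-\varepsilon_0$ to $g$.** Let $\mathcal S$ be the set of all pairs $(y,\lambda)$ with
$$y\in[0,1]^S,\quad\operatorname{supp}y\text{ independent},\quad\lambda\in[0,1],\quad\beta(y)=g-\lambda\varepsilon_0,\quad\lambda\|\varepsilon_0\|+q(y)\le t_0.$$
Here $\lambda\|\varepsilon_0\|+q(y)=\Psi(y)$, so the last condition says $\Psi(y)\le t_0$. The support of $y$ is independent exactly when $\operatorname{supp}y\subset F$ for some independent $F$; this describes a finite union of closed cubes. So $\mathcal S$ is compact. It contains $(y^0,1)$. Let $(y,\lambda_1)\in\mathcal S$ have minimal $\lambda_1$, and keep this $y$ from now on. If $y$ has a coordinate $1$, then $|\operatorname{supp}y|\le d$ and Lemma 1 shows that some $S\setminus\{j_0\}$ is $t_0$-good, so we are done. Assume $y\in[0,1)^S$,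 and put
$$F=\operatorname{supp}y,\qquad\varepsilon=g-\beta(y)=\lambda_1\varepsilon_0.$$
By (4), $\varepsilon\ne0$, so $\lambda_1>0$, and
$$r\|\varepsilon\|>(r-1)\,d\,c_2. \tag{5}$$

**Step 4: the support has size $d'$ or $d'-1$.** This is what genericity buys. Since $F$ is independent, $|F|\le d'$. Suppose $|F|\le d'-2$. Then $\varepsilon_0=\lambda_1^{-1}(g-\beta(y))$ lies in $\operatorname{span}(\{g\}\cup\{v_j\}_{j\in F})$, and so does $\beta_0=g-\varepsilon_0$, contrary to Step 2. Hence $|F|\in\{d'-1,d'\}$.

Moreover, if $|F|=d'-1$ and $H=\operatorname{span}\{v_j:j\in F\}$, then $\varepsilon\notin H$. Otherwise $g=\beta(y)+\varepsilon\in H$ and $\varepsilon_0=\lambda_1^{-1}\varepsilon\in H$, so $\beta_0=g-\varepsilon_0\in H$, again contrary to Step 2.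

## 6. First-order cost of a move, and the full-rank case

**Step 5: bound $\Psi$ along a direction.** We want a linear upper bound, so that directions can be averaged. For each pair $\{a,b\}\subset F$ fix $\mu(ab)\in\{a,b\}$ with $y_{\mu(ab)}=\min(y_a,y_b)$. For $i\in S\setminus F$ put $c_i=\sum_{j\in F}D_{ij}$. For $z\in\mathbb R^S$ with $\beta(z)=\rho\varepsilon$, $\rho\in\mathbb R$, let
$$\Lambda(z)=-\rho\|\varepsilon\|+\sum_{\{a,b\}\subset F}D_{ab}z_{\mu(ab)}+\sum_{i\in S\setminus F}c_iz_i.$$
Since $\varepsilon\ne0$, $\rho$ depends linearly on $z$, so $\Lambda$ is linear on the space $\{z:\beta(z)\in\mathbb R\varepsilon\}$.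

Suppose also that $z_i\ge0$ for $i\notin F$. For all small $s>0$ we then have $y+sz\in[0,1]^S$, because $y_j\in(0,1)$ for $j\in F$ and $y_i=0$ for $i\notin F$. Further $g-\beta(y+sz)=(1-s\rho)\varepsilon$ with $1-s\rho>0$, and
$$\Psi(y+sz)\le\Psi(y)+s\Bigl(\Lambda(z)+\sum_{\{i,i'\}\cap F=\emptyset}D_{ii'}\min(z_i,z_{i'})\Bigr). \tag{6}$$
The norm term contributes exactly $-s\rho\|\varepsilon\|$. For $q$, look at the three kinds of pairs.

- If $\{a,b\}\subset F$, then $\min(y_a+sz_a,y_b+sz_b)\le y_{\mu(ab)}+sz_{\mu(ab)}=\min(y_a,y_b)+sz_{\mu(ab)}$.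
- If $i\notin F$ and $j\in F$, then $\min(sz_i,y_j+sz_j)\le sz_i$, while $\min(y_i,y_j)=0$. Over all $j\in F$ this adds at most $sc_iz_i$.
- A pair $\{i,i'\}$ disjoint from $F$ contributes exactly $s\min(z_i,z_{i'})D_{ii'}$, and contributed $0$ before.

**Step 6: when a direction finishes the proof.** Suppose $z$ satisfies $z_i\ge0$ for $i\notin F$, $\beta(z)=\tau\varepsilon$ with $\tau>0$, $|F\cup\operatorname{supp}z|\le d'+1$ (where $\operatorname{supp}z$ now means the set of nonzero coordinates), and the bracket in (6) is $\le0$. Then the conclusion of Proposition 3 holds.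

To see this, take a small $s>0$ and $p=y+sz$. Then $\Psi(p)\le\Psi(y)\le t_0$. Lemma 2 gives $p'$ with $\beta(p')=\beta(p)$, $\operatorname{supp}p'\subset\operatorname{supp}p$ and $q(p')\le q(p)$, so $\Psi(p')\le t_0$. If $p'$ had no coordinate $1$, its support would be independent. Since $g-\beta(p')=(1-s\tau)\varepsilon=(1-s\tau)\lambda_1\varepsilon_0$, the pair $(p',(1-s\tau)\lambda_1)$ would lie in $\mathcal S$, contradicting the minimality of $\lambda_1$. So $p'$ has a coordinate $1$, and $|\operatorname{supp}p'|\le d'+1\le d+1$. By Lemma 1 some $S\setminus\{j_0\}$ is $t_0$-good, hence $(t+\eta)$-good.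

**Step 7: split one good direction into thin ones.** The identity (1) supplies a direction: $\beta(\mathbf 1-ry)=rg-r\beta(y)=r\varepsilon$. Used as it stands, it brings in all vertices outside $F$ at once, and the extra sum in (6) is then $\sum_{\{i,i'\}\cap F=\emptyset}D_{ii'}$. This has no bound in terms of $d$ and $c_2$. For instance, if $r=2$, $S=[n]$ and all $\|u(R)\|$ equal $\kappa$, then $c_2=(n-1)\kappa$, while $\sum D_{ii'}$ over all pairs is $\binom n2\kappa=\frac n2c_2$. Its support is also too large for Step 6. So we write $\mathbf 1-ry$ as a sum of directions, each of which brings in few vertices.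

Let $B\supset F$ be such that $(v_j)_{j\in B}$ is a basis of $V$; $|B|=d'<m$. Put $\tau=r/(m-d')>0$. For $i\in S\setminus B$ let $z^i$ be the vector with $z^i_i=1$, with $z^i_{i'}=0$ for $i'\in S\setminus(B\cup\{i\})$, and with $\beta(z^i)=\tau\varepsilon$. It exists and is unique, because its coordinates on $B$ must express $\tau\varepsilon-v_i\in V$ in the basis.

Let $Z=\sum_{i\in S\setminus B}z^i$. Then $Z$ equals $1$ off $B$, and $\beta(Z)=(m-d')\tau\varepsilon=r\varepsilon$. The vector $\mathbf 1-ry$ also equals $1$ off $B$, since $F\subset B$, and it has the same image $r\varepsilon$. The difference is supported on $B$ and killed by $\beta$, so it is $0$: $Z=\mathbf 1-ry$. By linearity of $\Lambda$, and because $y\ge0$ and $y=0$ off $F$,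
$$\sum_{i\in S\setminus B}\Lambda(z^i)=\Lambda(\mathbf 1-ry)\le-r\|\varepsilon\|+\sum_{\{a,b\}\subset F}D_{ab}+\sum_{i\in S\setminus F}c_i. \tag{7}$$

**Step 8: the case $|F|=d'$.** Now $B=F$. On the right of (7), each pair inside $F$ and each pair with exactly one element in $F$ occurs once. So by (2) and (5),
$$\sum_{i\notin F}\Lambda(z^i)\le-r\|\varepsilon\|+\sum_{j\in F}\sum_{i\in S\setminus\{j\}}D_{ij}\le-r\|\varepsilon\|+d\,(r-1)c_2<0.$$
Hence $\Lambda(z^i)<0$ for some $i\notin F$. Off $F$ the only nonzero coordinate of $z^i$ is $z^i_i=1$, so no pair disjoint from $F$ contributes to (6), and the bracket is $\Lambda(z^i)<0$. Also $|F\cup\operatorname{supp}z^i|\le d'+1$. Step 6 applies, and this case is done. The choice of $T$ is visible here: it is what makes (5) strong enough.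

## 7. The case of a hyperplane

By Step 4, only $|F|=d'-1$ remains. Then $B=F\cup\{b\}$ for one new vertex $b$, and the argument of Step 8 meets two obstacles. The coordinate $z^i_b$ may be negative, and then $y+sz^i$ leaves the cube. If it is positive, the pair $\{i,b\}$ costs extra in (6). The second is only a matter of counting. For the first we use the freedom in choosing $b$.

**Step 9: cost of adding a single vertex.** Recall $H=\operatorname{span}\{v_j:j\in F\}$, a hyperplane of $V$ with $\varepsilon\notin H$. Let $\nu$ be a linear functional on $V$ with kernel $H$ and $\nu(\varepsilon)>0$. Put $a_i=\nu(v_i)$ and $P=\{i\in S:a_i>0\}$; since $a_j=0$ for $j\in F$, $P\subset S\setminus F$. By (1) and $\beta(y)\in H$,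
$$\sum_{i\in S}a_i=r\,\nu(g)=r\,\nu(\varepsilon)>0,$$
so $P\ne\emptyset$. For $i\in P$ the set $F\cup\{i\}$ is independent and indexes a basis of $V$. Let $e^i$ be the vector supported on $F\cup\{i\}$ with $\beta(e^i)=\varepsilon$. Applying $\nu$ gives $e^i_i=\nu(\varepsilon)/a_i>0$. Put $\Theta_i=\Lambda(e^i)$.

We claim that $\Theta_i>0$ for every $i\in P$. Off $F$ the only nonzero coordinate of $e^i$ is $e^i_i>0$, so the bracket in (6) for $z=e^i$ is $\Theta_i$. If $\Theta_i\le0$, then $\Psi(y+se^i)\le\Psi(y)\le t_0$ for small $s>0$. The support of $y+se^i$ lies in the independent set $F\cup\{i\}$, and $g-\beta(y+se^i)=(1-s)\lambda_1\varepsilon_0$. So $(y+se^i,(1-s)\lambda_1)\in\mathcal S$, contradicting the minimality of $\lambda_1$.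

**Step 10: take the cheapest vertex as $b$, and show that bad directions are expensive.** Choose $b\in P$ with $\Theta_b$ minimal, let $B=F\cup\{b\}$, and form the $z^i$ of Step 7 for this $B$. Put $\delta_i=z^i_b$ for $i\in S\setminus B$. Applying $\nu$ to $\beta(z^i)=\tau\varepsilon$ gives
$$a_i+\delta_ia_b=\tau\,\nu(\varepsilon). \tag{8}$$
Let $I_1=\{i\in S\setminus B:\delta_i<0\}$ and $I_0=\{i\in S\setminus B:\delta_i\ge0\}$. The directions with $i\in I_1$ are the forbidden ones. If $i\in I_1$, then $a_i>\tau\nu(\varepsilon)>0$ by (8), so $i\in P$, and we can compare $z^i$ with $e^i$ and $e^b$: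
$$z^i=\frac{a_i}{\nu(\varepsilon)}\,e^i+\frac{\delta_ia_b}{\nu(\varepsilon)}\,e^b.$$
Off $F$, both sides have coordinate $1$ at $i$, $\delta_i$ at $b$, and $0$ elsewhere. By (8) both have image $\tau\varepsilon$ under $\beta$. Their difference is supported on the independent set $F$ and killed by $\beta$, so it is $0$. Using $\Theta_i\ge\Theta_b>0$ and (8),
$$\Lambda(z^i)=\frac{a_i\Theta_i-|\delta_i|a_b\Theta_b}{\nu(\varepsilon)}\ge\frac{a_i-|\delta_i|a_b}{\nu(\varepsilon)}\,\Theta_b=\tau\,\Theta_b>0\qquad(i\in I_1). \tag{9}$$
So a forbidden direction always has positive cost, and averaging will not select it.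

**Step 11: averaging with the extra pair included.** Add $D_{ib}$ to each term of (7). Since $S\setminus F=\{b\}\cup(S\setminus B)$,
$$\sum_{i\in S\setminus B}\bigl(\Lambda(z^i)+D_{ib}\bigr)\le-r\|\varepsilon\|+\sum_{\{a,a'\}\subset F}D_{aa'}+c_b+\sum_{i\in S\setminus B}(c_i+D_{ib}).$$
The second and third terms on the right contain each pair inside $B$ once: the pairs in $F$, and, through $c_b=\sum_{j\in F}D_{bj}$, the pairs containing $b$. Since $c_i+D_{ib}=\sum_{j\in B}D_{ij}$, the last sum contains each pair with exactly one element in $B$ once. So the right side is at most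
$$-r\|\varepsilon\|+\sum_{j\in B}\sum_{i\in S\setminus\{j\}}D_{ij}\le-r\|\varepsilon\|+d\,(r-1)c_2<0,$$
by (2), $|B|=d'\le d$ and (5). Hence some $i\in S\setminus B$ has $\Lambda(z^i)+D_{ib}<0$. By (9) and $D_{ib}\ge0$, this $i$ is not in $I_1$, so $i\in I_0$.

For this $z=z^i$ the coordinates off $F$ are $1$ at $i$, $\delta_i\ge0$ at $b$ and $0$ elsewhere. The only pair disjoint from $F$ that contributes to (6) is $\{i,b\}$, and the bracket is
$$\Lambda(z^i)+D_{ib}\min(1,\delta_i)\le\Lambda(z^i)+D_{ib}<0.$$
Also $|F\cup\operatorname{supp}z^i|\le|F\cup\{b,i\}|=d'+1$ and $\beta(z^i)=\tau\varepsilon$ with $\tau>0$. Step 6 applies. This proves Proposition 3, and with it Theorems A and B. $\blacksquare$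

## 8. Lower bounds, and two different uniformities

**Proof of Theorem C, part 2.** A Hadamard matrix makes all difference vectors hard to balance at the middle of the chain. Let $N=2^s\ge8$ and let $A=(A_{ij})_{0\le i<N,\,1\le j\le N}$ be the Sylvester matrix, obtained from $(1)$ by repeating $M\mapsto\begin{pmatrix}M&M\\M&-M\end{pmatrix}$ $s$ times. Its entries are $\pm1$, row $0$ is all ones, and $A^TA=AA^T=NI$ by induction. Take $n=N$, $r=1$, $w_0\equiv1/N$, and
$$w_i(\{j\})=\frac{1+A_{ij}}N\qquad(1\le i\le N-1).$$
These are nonnegative. For $i\ge1$ row $i$ is orthogonal to row $0$, so its sum is $0$ and $w_i$ has total weight $1$. Every vertex has weight at most $2/N$, so the hypothesis holds with $c=2/N<1/2$, and we have $N$ weighted hypergraphs.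

Let $S$ be the member of an arbitrary chain with $|S|=N/2$. From $A^TA=NI$, applied to the indicator vector of $S$,
$$\sum_{i=0}^{N-1}\Bigl(\sum_{j\in S}A_{ij}\Bigr)^2=N|S|=\frac{N^2}2.$$
Row $0$ contributes $N^2/4$. The other $N-1$ rows share $N^2/4$, so for some $i\ge1$ the square is at least $\frac{N^2}{4(N-1)}>\frac N4$, that is, $\bigl|\sum_{j\in S}A_{ij}\bigr|>\sqrt N/2$. Then
$$|w_i^*(S)-w_0^*(S)|=\frac1N\Bigl|\sum_{j\in S}A_{ij}\Bigr|>\frac{\sqrt N}{2N}=\frac{\sqrt N}4\,c.$$
So $f^*(N)\ge\sqrt N/4$. The function $f^*$ is nondecreasing, since a hypergraph may be repeated. For $k\ge8$ let $N$ be the largest power of $2$ with $N\le k$. Then $N\ge8$ and $N>k/2$, so $f^*(k)\ge f^*(N)\ge\frac14\sqrt{k/2}$. $\square$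

**Proof of Theorem C, part 3.** In $\ell_1^d$ take $r=1$, $n=2d$, the vectors $e_1,\dots,e_d$ and $d$ copies of $-\frac1d(1,\dots,1)$. All have norm $1$, so $c_1=c_2=1$, and their sum is $0$. Let $a=\lfloor d/2\rfloor$. If $a=0$ there is nothing to prove. If $a\ge1$, the number of $e_i$ in $S_j$ is at most $1$ for $j=1$, grows by $0$ or $1$ at each step, and ends at $d$. So some $S_j$ contains exactly $a$ of the $e_i$, and some number $b\in[0,d]$ of the other vectors. The sum has $a$ coordinates equal to $1-\frac bd\ge0$ and $d-a$ coordinates equal to $-\frac bd$. Its norm is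
$$a\left(1-\frac bd\right)+(d-a)\frac bd=a+\frac{b(d-2a)}d\ge a.\qquad\square$$

**Proof of Theorem C, part 4.** Every step above rested on (1), in which the common $r$ appears. Without it even $k=2$ fails. Let $n\ge6$ be even, $w_1\equiv1/n$ on $[n]^{(1)}$ and $w_2\equiv\binom n2^{-1}$ on $[n]^{(2)}$. A vertex carries weight $1/n$ in $w_1$ and $(n-1)/\binom n2=2/n$ in $w_2$, so the hypothesis holds with $c=2/n<1/2$. Every chain contains a set $S$ with $|S|=n/2$, and there
$$w_1^*(S)-w_2^*(S)=\frac12-\frac{\binom{n/2}2}{\binom n2}=\frac12-\frac{n/2-1}{2(n-1)}=\frac n{4(n-1)}>\frac14.$$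
A bound $f\cdot c$ would require $2f/n>\frac14$ for every even $n\ge6$, which is false for large $n$. $\blacksquare$
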